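# Pinned or straight: the tie between two profiles of a weakly pinned Gaussian field

## 1. The pinned field, its free energy, and two profiles

Constants $c,C>0$ may change from line to line. They never depend on $N$. Let $d\ge1$, $N\in\mathbb N$, $\mathbb T_N=\mathbb Z/N\mathbb Z$,
$$\Gamma_N=\{1,\dots,N-1\}\times\mathbb T_N^{d-1},\qquad \bar\Gamma_N=\{0,1,\dots,N\}\times\mathbb T_N^{d-1},\qquad D=[0,1]\times\mathbb T^{d-1},$$
with points $t=(t_1,\underline t)\in D$. The sets $\{x_1=0\}$ and $\{x_1=N\}$ are the *faces*, and a set $\{x_1=n\}$ is a *column*. Fix $a,b>0$ and $\varepsilon>0$.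

**Definition 1 (weakly pinned Gaussian field).** Consider heights $\phi=(\phi_x)_{x\in\bar\Gamma_N}$ with $\phi_x=aN$ if $x_1=0$ and $\phi_x=bN$ if $x_1=N$. Let $H_N(\phi)=\frac12\sum_{\langle x,y\rangle\subset\bar\Gamma_N}(\phi_x-\phi_y)^2$, summed over unordered nearest-neighbour pairs, and
$$\mu_N^{aN,bN,\varepsilon}(d\phi)=\frac1{Z_N^{aN,bN,\varepsilon}}\,e^{-H_N(\phi)}\prod_{x\in\Gamma_N}\bigl(\varepsilon\,\delta_0(d\phi_x)+d\phi_x\bigr).$$
We write $Z_N^{aN,bN}$ for the partition function with $\varepsilon=0$.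

*Example.* Let $d=1$, $N=2$. There is one free height $\phi_1$, and $(\phi_1-2a)^2+(\phi_1-2b)^2=2(\phi_1-a-b)^2+2(a-b)^2$. So $Z_2^{2a,2b,\varepsilon}=\varepsilon e^{-2(a^2+b^2)}+\sqrt\pi\,e^{-(a-b)^2}$: the first term is the pinned state, the second the free one.

**Definition 2 (macroscopic height).** $h^N:D\to\mathbb R$ is given by $h^N(x/N)=\phi_x/N$, extended to $D$ as a step function or by interpolation.

*Example.* If $\phi_x=(N-x_1)a+x_1b$, then multilinear interpolation gives $h^N(t)=(1-t_1)a+t_1b$.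

**Definition 3 (pinning free energy).** With $\Lambda_\ell=\{1,\dots,\ell\}^d$ and zero boundary conditions,
$$\xi^\varepsilon=\lim_{\ell\to\infty}\frac1{\ell^d}\log\frac{Z^{0,\varepsilon}_{\Lambda_\ell}}{Z^0_{\Lambda_\ell}}>0,$$
where the numerator has pinning strength $\varepsilon$ and the denominator has none.

*Example.* For $\ell=1$ the site has $2d$ neighbours at height $0$, so $Z^0_{\Lambda_1}=\int e^{-d\phi^2}d\phi=\sqrt{\pi/d}$, $Z^{0,\varepsilon}_{\Lambda_1}=\varepsilon+\sqrt{\pi/d}$, and the ratio is $1+\varepsilon\sqrt{d/\pi}$. For $d=1$ we find an equation for $\xi^\varepsilon$ in Section 3.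

**Definition 4 (energy functional and profiles).** For $h\in H^1(D)$ with $h=a$ on $\{t_1=0\}$ and $h=b$ on $\{t_1=1\}$,
$$\Sigma(h)=\frac12\int_D|\nabla h|^2dt-\xi^\varepsilon\,|\{t\in D:h(t)=0\}|.$$
Put $\xi=\xi^\varepsilon$, $u=\sqrt{2\xi}$. The *straight profile* is $\bar h(t)=(1-t_1)a+t_1b$. If $a+b<u$, the *pinned profile* $\hat h$ descends linearly from $a$ to $0$ on $[0,s_1^L]$, is $0$ on $[s_1^L,s_1^R]$, and rises linearly to $b$ on $[s_1^R,1]$, where $a/s_1^L=b/(1-s_1^R)=u$.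

The slopes of $\hat h$ are $\mp u$ on intervals of lengths $a/u$ and $b/u$. Hence $\Sigma(\hat h)=\frac12u(a+b)-\xi\bigl(1-\frac{a+b}u\bigr)=u(a+b)-\xi$, because $\xi/u=u/2$. Also $\Sigma(\bar h)=\frac12(a-b)^2$.

*Example.* Let $a=b=u/4$. Then $s_1^L=\frac14$, $s_1^R=\frac34$, $\Sigma(\bar h)=0$, and $\Sigma(\hat h)=u\cdot\frac u2-\frac{u^2}2=0$. The two profiles tie.

*Known facts.* The minimizers of $\Sigma$ are contained in $\{\hat h,\bar h\}$. For $a,b>0$ the *critical* situation, in which $\hat h$ is defined, $\hat h\ne\bar h$ and $\Sigma(\hat h)=\Sigma(\bar h)$, is equivalent to $\sqrt a+\sqrt b=(2\xi)^{1/4}$, and then $a+b<u$ and $0<s_1^L<s_1^R<1$. In the critical case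
$$u(a+b)-\xi-\tfrac12(a-b)^2=0. \tag{1.1}$$

Now the question. At criticality, the energy does not choose between $\hat h$ and $\bar h$. Which one does the random field follow? It is known that if $d\ge3$ and $\varepsilon$ is sufficiently large, then $\mu_N^{aN,bN,\varepsilon}(\|h^N-\hat h\|_{L^1(D)}\le\delta)\to1$ for every $\delta>0$; for $d=1$ this convergence is also known. The problem comes from Erwin Bolthausen, Taizo Chiyonobu, Tadahisa Funaki, "Scaling limits for weakly pinned Gaussian random fields under the presence of two possible candidates", arXiv:1406.7766 (2014), where it is conjectured that neither the condition on $d$ nor the one on $\varepsilon$ is necessary. Is this so? The answer is yes.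

**Theorem 1.** Let $d\ge1$, $\varepsilon>0$, and let $a,b>0$ be critical.

1. If $d\ge2$, there is $c_*=c_*(d,\varepsilon)>0$ with $Z_N^{aN,bN,\varepsilon}/Z_N^{aN,bN}\ge e^{(c_*-o(1))N^{d-1}}$. If $d=1$, this ratio is at least $cN^{1/2}$ for some $c>0$ and $N$ large.
2. For every $\delta>0$, $\mu_N^{aN,bN,\varepsilon}(\|h^N-\hat h\|_{L^1(D)}>\delta)\to0$. For $N$ large this probability is at most $e^{-cN^{d-1}}$ if $d\ge2$ and at most $CN^{-1/2}$ if $d=1$, with $c,C>0$ depending on $d,\varepsilon,a,b,\delta$.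

From now on $a,b$ are critical, $N\ge3$, $V=N^{d-1}$, $\Gamma=\Gamma_N$, $\mu_N=\mu_N^{aN,bN,\varepsilon}$.

**Definition 5 (discrete distance).** $D_N(\phi,h)=N^{-d}\sum_{x\in\Gamma}|\phi_x/N-h(x/N)|$.

*Example.* If $a=b$ and $\phi=0$ on $\Gamma$, then $D_N(\phi,\bar h)=a(N-1)/N$.

It suffices to prove part 2 with $D_N$ in place of the $L^1$ norm. On each mesh cell of side $1/N$, $h^N(t)$ is a convex combination of the values $\phi_x/N$ at vertices of the cell, and $h\in\{\hat h,\bar h\}$ is Lipschitz. So on a cell $|h^N(t)-h(t)|\le\sum_{x}|\phi_x/N-h(x/N)|+C/N$, summed over its vertices. Integrate and sum over cells: each vertex lies in at most $2^d$ cells, and vertices on the faces contribute $0$. Thus $\|h^N-h\|_{L^1(D)}\le 2^dD_N(\phi,h)+C/N$, and $\{\|h^N-\hat h\|_{L^1}>\delta\}\subset\{D_N(\phi,\hat h)>2^{-d-1}\delta\}$ for $N$ large.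

## 2. The expansion over pinned sets

**Notation.** $\mathcal E(f)=\sum_{\langle x,y\rangle}(f_x-f_y)^2$, with bilinear form $\mathcal E(f,g)$. For a finite set $B$ in $\mathbb Z^d$ or in the interior of a cylinder, $-\Delta_B$ is the Dirichlet Laplacian: zero values outside $B$, diagonal entries $2d$. So $\langle f,-\Delta_Bf\rangle=\mathcal E(f)$ if $f=0$ off $B$. For $\kappa:B\to[0,\infty)$ let
$$G_B^\kappa=(-\Delta_B+\kappa)^{-1},\qquad Z_B^\kappa=\int_{\mathbb R^B}e^{-\frac12\langle\phi,(-\Delta_B+\kappa)\phi\rangle}d\phi=(2\pi)^{|B|/2}\det(-\Delta_B+\kappa)^{-1/2},$$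
$Z_\emptyset=1$; we drop $\kappa$ if $\kappa=0$. We allow $\kappa_x=\infty$, which means that $\phi_x$ is fixed to $0$ and not integrated: $B$ is replaced by $B\setminus x$.

**(F1) Green functions.** Let $G=G^\kappa_B(x,x)$, $\kappa_x<\infty$.

- $Z_B^\kappa=Z_{B\setminus x}^\kappa(2\pi G)^{1/2}$, since $G=\det(-\Delta_{B\setminus x}+\kappa)/\det(-\Delta_B+\kappa)$ by Cramer's rule. Adding a mass $M$ at $x$ multiplies $Z_B^\kappa$ by $(1+MG)^{-1/2}$, since it multiplies the determinant by $1+MG$.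
- $1/G=\min\{\mathcal E(f)+\sum\kappa f^2:f(x)=1,\ f=0\text{ off }B\}$. The minimizer is $f=G^\kappa_B(\cdot,x)/G$, for which $(-\Delta_B+\kappa)f=1_x/G$, so its energy is $f(x)/G=1/G$.
- Hence $G$ increases with $B$ and decreases in $\kappa$, and the test function $1_x$ gives $G\ge1/(2d+\kappa_x)$. In particular $G\ge\frac1{2d}$ if $\kappa_x=0$.
- For $B\subset\Gamma$, $G_B(x,x)\le N$: a straight path of at most $N$ edges joins $x$ to a face, where $f=0$, and Cauchy–Schwarz gives $1\le N\mathcal E(f)$.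

**Definition 6 (weights).** For $S\subset Q$ and $A\subset S$ put
$$w_Q(A)=\varepsilon^{|A|}\frac{Z_{Q\setminus A}}{Z_Q},\qquad\rho_Q(S)=\sum_{A\subset S}w_Q(A)\ge w_Q(\emptyset)=1,\qquad Z_Q^S=Z_Q\,\rho_Q(S),\qquad Z_Q^\varepsilon=Z_Q^Q.$$
$Z_Q^S=\sum_{A\subset S}\varepsilon^{|A|}Z_{Q\setminus A}$ is the zero-boundary partition function with pinning on $S$ only.

*Example.* Let $d=1$, $Q=\{1,\dots,n-1\}$. Then $\det(-\Delta_Q)=n$, so $Z_Q=(2\pi)^{(n-1)/2}n^{-1/2}$, and $w_Q(\{j\})=\varepsilon\bigl(n/(2\pi j(n-j))\bigr)^{1/2}$.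

By (F1), for $x\notin A$,
$$\frac{w_Q(A\cup x)}{w_Q(A)}=\varepsilon\bigl(2\pi G_{Q\setminus A}(x,x)\bigr)^{-1/2}\le\varsigma:=\varepsilon\sqrt{d/\pi},\qquad w_Q(A)\le\varsigma^{|A|},\qquad\rho_Q(S)\le(1+\varsigma)^{|S|}.\tag{2.1}$$

**The expansion.** Let $C_A=\min\{\mathcal E(f):f=0\text{ on }A,\ f=aN,bN\text{ on the two faces}\}$, with minimizer $h_A$. Since $h_A$ is harmonic on $\Gamma\setminus A$, $\mathcal E(\phi)=C_A+\mathcal E(\phi-h_A)$ for every $\phi$ that has these boundary values and vanishes on $A$. Expanding the product measure in Definition 1,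
$$\frac{Z_N^{aN,bN,\varepsilon}}{Z_\Gamma}=\sum_{A\subset\Gamma}w_\Gamma(A)\,e^{-\frac12C_A}.\tag{2.2}$$
Under $\mu_N$ the zero set of $\phi$ in $\Gamma$ is a.s. the set $A$ of the expansion. Given $A$, the field has a Gaussian law $P_A$ with mean $h_A$ and covariance $G_{\Gamma\setminus A}$. The minimizer for $A=\emptyset$ is linear in $x_1$, so
$$C_\emptyset=(a-b)^2N^d,\qquad Z_N^{aN,bN}=Z_\Gamma e^{-\frac12C_\emptyset}.\tag{2.3}$$

**(F2) Comparison of weights.** List $A$ as $x_1,x_2,\dots$ (here an index is a label); then $w_Q(A)=\prod_i\varepsilon(2\pi G_{Q\setminus\{x_1,\dots,x_{i-1}\}}(x_i,x_i))^{-1/2}$. As $G$ increases with the set, $w_Q(A)\ge w_{Q'}(A)$ for $A\subset Q\subset Q'$, and $w_Q(A)\ge\prod_iw_Q(A\cap S_i)$ if the disjoint $S_i$ cover $A$. Similarly, building $B_1\cup B_2$ by adding the sites of $B_2$ one at a time to $B_1$ gives $Z_{B_1\cup B_2}\ge Z_{B_1}Z_{B_2}$ for disjoint $B_1,B_2$. Summing over $A$, $Z^S_{B_1\cup B_2}\ge Z^{S\cap B_1}_{B_1}Z^{S\cap B_2}_{B_2}$.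

**(F3) Free energies of boxes.** First, $Z_B\le(2\pi)^{|B|/2}$: remove sites in order of increasing $x_1$. Each time $x-e_1$ is outside the remaining set, so a test function has $f(x)-f(x-e_1)=1$, the energy is at least $1$, and $G\le1$. Hence $Z_B^\varepsilon\le\sum_A\varepsilon^{|A|}(2\pi)^{(|B|-|A|)/2}=(\varepsilon+\sqrt{2\pi})^{|B|}$. Let $q^\varepsilon=\sup_B|B|^{-1}\log Z_B^\varepsilon<\infty$ over boxes. Given a box $B^*$, tile a box $B$ by as many translates of $B^*$ as fit in a grid, and by single sites, for which $\log Z^\varepsilon_{\{x\}}\ge\frac12\log(\pi/d)$. The number of single sites is $o(|B|)$ as the smallest side of $B$ tends to infinity. By (F2), $\liminf|B|^{-1}\log Z^\varepsilon_B\ge|B^*|^{-1}\log Z^\varepsilon_{B^*}$. So for every $\eta>0$ there is $s_\eta$ with $q^\varepsilon-\eta\le|B|^{-1}\log Z^\varepsilon_B\le q^\varepsilon$ for all boxes with sides $\ge s_\eta$. The same holds for $\varepsilon=0$. Therefore $\xi=q^\varepsilon-q^0$,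 and
$$|B|^{-1}\log\rho_B(B)\to\xi\quad\text{uniformly as the smallest side of the box $B$ tends to infinity.}\tag{2.4}$$
If one side is fixed and the others equal $\ell\to\infty$, tiling with $B^*$ having the same fixed side shows that $\ell^{-(d-1)}\log Z^\varepsilon$ and $\ell^{-(d-1)}\log Z$ converge.

## 3. One dimension by hand

In $d=1$ the pinned sites cut the chain into independent pieces, and everything can be computed.

**Proposition 2.** If $d=1$, then $Z_N^{aN,bN,\varepsilon}/Z_N^{aN,bN}\ge cN^{1/2}$ for $N$ large.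

**Step 1: the pinned stretch is a renewal process.** The example after Definition 6 gives $Z^0_{\Lambda_{n-1}}=(2\pi)^{n/2}(2\pi n)^{-1/2}$. Cutting at the pinned sites, with a factor $\varepsilon$ added for the right end,
$$\varepsilon Z^{0,\varepsilon}_{\Lambda_{n-1}}=(2\pi)^{n/2}U(n),\qquad U(n)=\sum_{k\ge1}\ \sum_{n_1+\dots+n_k=n}\ \prod_{i=1}^k\frac{\varepsilon}{\sqrt{2\pi n_i}}.$$
The function $s\mapsto\sum_n\varepsilon(2\pi n)^{-1/2}e^{-sn}$ decreases continuously from $\infty$ (at $s\downarrow0$) to $0$. Let $s>0$ be the point where it equals $1$. Then $f_n=\varepsilon(2\pi n)^{-1/2}e^{-sn}$ is a probability law with $f_1>0$ and finite mean $\mathsf m_f$, and $u_n=e^{-sn}U(n)$ is its renewal mass function. The renewal theorem gives $u_n\to1/\mathsf m_f>0$. So $\frac1{n-1}\log\bigl(\varepsilon^{-1}U(n)\sqrt{2\pi n}\bigr)\to s$, that is, $s=\xi$. As $u_n>0$ for all $n\ge1$, we get $U(n)\ge ce^{\xi n}$ for all $n\ge1$.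

**Step 2: sum over the first and last pinned sites.** Let these be $j<k$. On the left piece the minimal energy is $(aN)^2/j$, on the right one $(bN)^2/(N-k)$. The powers of $2\pi$ cancel, and the ratio is at least
$$\sum_{j<k}\frac{e^{-a^2N^2/2j}}{\sqrt{2\pi j}}\;\varepsilon\,U(k-j)\;\frac{e^{-b^2N^2/2(N-k)}}{\sqrt{2\pi(N-k)}}\;\sqrt{2\pi N}\;e^{\frac12(a-b)^2N}.$$
The exponent $-\frac{a^2N^2}{2j}+\xi(k-j)-\frac{b^2N^2}{2(N-k)}+\frac12(a-b)^2N$ has a critical point at $j=aN/u$, $N-k=bN/u$, since $\frac{a^2N^2}{2j^2}=\xi$ there. Its value there is $N[\xi-u(a+b)+\frac12(a-b)^2]=0$ by (1.1). Second derivatives nearby are $O(1/N)$. So for $|j-s_1^LN|,|k-s_1^RN|\le\sqrt N$ the exponent is at least $-C$. There are of order $N$ such pairs, all with $j<k$ for $N$ large. Each contributes at least $cN^{-1/2}N^{-1/2}N^{1/2}=cN^{-1/2}$. The sum is at least $cN^{1/2}$. $\square$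

At the leading order $N$ there is a tie, as (1.1) says. The pinned profile wins because it may move its two contact points by $\sqrt N$ each. For $d\ge2$ there is no such cutting into independent pieces.

## 4. At volume order only two profiles survive, and they tie

The first thing to try in general $d$ is to compute exponential rates on the scale $N^d$. We carry this out, because it is needed.

**Both profiles minimize.** Let $\Sigma_{\min}=\inf\Sigma$ over $h\in H^1(D)$ with the given traces. The infimum is attained. A minimizing sequence $h_n$ has bounded Dirichlet energy, so is bounded in $H^1$. Along a subsequence it converges weakly in $H^1$ and a.e. to some $h$ with the same traces. The Dirichlet term is lower semicontinuous. If $h_n(t)=0$ infinitely often and $h_n(t)\to h(t)$, then $h(t)=0$; so by Fatou's lemma $\limsup|\{h_n=0\}|\le|\{h=0\}|$. By the known facts the minimizers lie in $\mathcal M:=\{\hat h,\bar h\}$, and both have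 the same energy. So both are minimizers, and $\Sigma_{\min}=\frac12(a-b)^2$.

**Proposition 3.** ($d\ge1$.) For $\delta>0$ let $\mathcal K=\{D_N(\phi,\hat h)>\delta,\ D_N(\phi,\bar h)>\delta\}$ and $Z^\varepsilon(\mathcal K)=Z_N^{aN,bN,\varepsilon}\mu_N(\mathcal K)$. Then $\limsup_NN^{-d}\log\bigl(Z^\varepsilon(\mathcal K)/Z_\Gamma\bigr)<-\Sigma_{\min}$. Consequently $\mu_N(\mathcal K)\le e^{-cN^d}$ for $N$ large.

The consequence: the term $A=\emptyset$ of (2.2) gives $Z_N^{aN,bN,\varepsilon}\ge Z_\Gamma e^{-\frac12C_\emptyset}=Z_\Gamma e^{-N^d\Sigma_{\min}}$; divide.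

**Step 1: replace the sum over pinned sets by a maximum.** The aim is to count the entropy of $A$ on mesoscopic boxes. Let $L=\lfloor N^{1/(d+2)}\rfloor$. For $N$ large, partition each coordinate range into intervals of lengths $L$ or $L+1$ (possible since $N-1\ge L^2$), and so $\Gamma$ into boxes $B$. Let $\mathsf g$ be the set of sites with some coordinate first in its interval; $|\mathsf g|\le dN^d/L$. Put $Q_B=B\setminus\mathsf g$, a box with sides $L-1$ or $L$. Distinct $Q_B$ are not adjacent, because an edge between two boxes ends at a site with a first coordinate. Removing $\mathsf g\setminus A$ from $\Gamma\setminus A$, and $\mathsf g$ from $\Gamma$, one site at a time, (F1) gives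
$$Z_{\Gamma\setminus A}\le(2\pi N)^{|\mathsf g|/2}\prod_BZ_{Q_B\setminus A},\qquad Z_\Gamma\ge(\pi/d)^{|\mathsf g|/2}\prod_BZ_{Q_B}.$$
Let $U(A)$ be the union of the boxes $B$ with $A\cap Q_B\ne\emptyset$. For given $U$, the set $A\cap\mathsf g$ is arbitrary, $A\cap Q_B=\emptyset$ for $B\not\subset U$, and so
$$\sum_{A:U(A)=U}w_\Gamma(A)\le(2dN)^{|\mathsf g|/2}(1+\varepsilon)^{|\mathsf g|}\prod_{B\subset U}\rho_{Q_B}(Q_B)\le e^{\xi|U|+o(N^d)}$$
uniformly in $U$, by (2.4) and $|\mathsf g|\log N=o(N^d)$. There are at most $2^{CN^d/L^d}=e^{o(N^d)}$ sets $U$. Hence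
$$\frac{Z^\varepsilon(\mathcal K)}{Z_\Gamma}=\sum_Aw_\Gamma(A)e^{-\frac12C_A}P_A(\mathcal K)\le e^{o(N^d)}\max_A\bigl\{e^{\xi|U(A)|}e^{-\frac12C_A}P_A(\mathcal K)\bigr\}.\tag{4.1}$$

**Step 2: a Gaussian bound for fixed $A$.** The aim is to bound $e^{-\frac12C_A}P_A(\mathcal K)$ by the energy of a deterministic function far from $\mathcal M$. Fix $\mathsf B>\xi+|\Sigma_{\min}|+1$. Let $J\in\mathbb N$. For $N$ large split each coordinate range into $J+1$ intervals of nearly equal length, at most $N/J$. This partitions $\Gamma$ into $C_J=(J+1)^d$ boxes. Let $\Pi$ be averaging over these boxes. The Neumann spectral gap of a box with sides $\le n$ is at least $2-2\cos(\pi/n)=4\sin^2\frac\pi{2n}\ge4/n^2$, so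
$$\|f-\Pi f\|_2^2\le\frac{N^2}{4J^2}\,\mathcal E(f)\quad\text{for $f$ vanishing on the faces.}\tag{4.2}$$

*(2a) Fluctuations on small scales.* Write $\phi=h_A+\varphi$; under $P_A$, $\varphi$ is centred Gaussian on $\mathbb R^{\Gamma\setminus A}$ with covariance $G_{\Gamma\setminus A}$. For $v\in\{\pm1\}^\Gamma$ let $g=v-\Pi v$. As $\langle g,G_B g\rangle=\sup\{2\langle g,f\rangle-\mathcal E(f):f=0\text{ off }B\}$ increases with $B$, and $\langle g,f\rangle=\langle g,f-\Pi f\rangle$, (4.2) gives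
$$\mathrm{Var}\langle v,\varphi-\Pi\varphi\rangle\le\langle g,G_\Gamma g\rangle\le\sup_f\Bigl\{2\|g\|_2\|f-\Pi f\|_2-\tfrac{4J^2}{N^2}\|f-\Pi f\|_2^2\Bigr\}\le\frac{N^2}{4J^2}\|g\|_2^2\le\frac{N^{d+2}}{4J^2}.$$
Since $\sum|\varphi-\Pi\varphi|=\max_v\langle v,\varphi-\Pi\varphi\rangle$, a union bound over at most $2^{N^d}$ vectors gives
$$P_A\Bigl(\sum|\varphi-\Pi\varphi|>\tfrac\delta8N^{d+1}\Bigr)\le\exp\Bigl(N^d\bigl(\log2-\tfrac{\delta^2J^2}{32}\bigr)\Bigr)\le e^{-\mathsf BN^d}\quad\text{for $J$ large.}$$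
Similarly the lowest eigenvalue of $-\Delta_\Gamma$ is $2-2\cos(\pi/N)\ge4/N^2$, so $\mathrm{Var}\langle\Pi v,\varphi\rangle\le N^{d+2}/4$ and $P_A(\sum|\Pi\varphi|>\varrho N^{d+1})\le\exp(N^d(\log2-2\varrho^2))\le e^{-\mathsf BN^d}$ for $\varrho$ large.

*(2b) Covering the averages.* Let $y=\Pi\varphi/N$, with norm $\|y\|=N^{-d}\sum_x|y_x|$ on the space of functions constant on the boxes, whose dimension is at most $C_J$. Cover $\{\|y\|\le\varrho\}$ by $n_*\le(1+16\varrho/\delta)^{C_J}$ closed balls $E$ of radius $\delta/8$. Suppose $E$ is hit on $\mathcal K\cap\{\sum|\varphi-\Pi\varphi|\le\frac\delta8N^{d+1}\}$. Replacing $\varphi$ by $\Pi\varphi$ changes $D_N$ by at most $\frac\delta8$, and moving inside $E$ by at most $\frac\delta4$. So $D_N(h_A+Ny,h)\ge\frac{5\delta}8$ for all $y\in E$, $h\in\mathcal M$.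

*(2c) One ball.* For such $E$ let $f$ minimize $\mathcal E$ over the closed convex set $\mathcal C=\{f\in\mathbb R^{\Gamma\setminus A}:\Pi f/N\in E\}$ (functions extended by $0$). For $\varphi\in\mathcal C$ convexity gives $\mathcal E(f,\varphi)\ge\mathcal E(f)$. Under $P_A$, $\mathcal E(f,\varphi)=\langle-\Delta_{\Gamma\setminus A}f,\varphi\rangle$ is centred Gaussian with variance $\mathcal E(f)$. Hence $P_A(y\in E)\le e^{-\frac12\mathcal E(f)}$. Put $\psi=h_A+f$. By harmonicity of $h_A$ off $A$, $\mathcal E(\psi)=C_A+\mathcal E(f)$. If $\mathcal E(f)<2\mathsf BN^d$, then by (4.2)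
$$\|f-\Pi f\|_1\le N^{d/2}\|f-\Pi f\|_2\le\frac{\sqrt{2\mathsf B}}{2J}N^{d+1}\le\frac\delta8N^{d+1}\quad\text{for $J$ large,}$$
so $D_N(\psi,h)\ge D_N(h_A+\Pi f,h)-\frac\delta8\ge\frac\delta2$ for $h\in\mathcal M$. If $\mathcal E(f)\ge2\mathsf BN^d$, then $P_A(y\in E)\le e^{-\mathsf BN^d}$.

Altogether, let $\Psi_A$ be the set of $\psi$ with boundary values $aN,bN$, $\psi=0$ on $A$, and $D_N(\psi,h)\ge\frac\delta2$ for $h\in\mathcal M$. Then
$$e^{-\frac12C_A}P_A(\mathcal K)\le(2+n_*)e^{-\mathsf BN^d}+n_*\exp\Bigl(-\tfrac12\inf_{\psi\in\Psi_A}\mathcal E(\psi)\Bigr).\tag{4.3}$$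
Inserted in (4.1), the first term is harmless, since $\xi|U(A)|-\mathsf BN^d\le-(|\Sigma_{\min}|+1)N^d$.

**Step 3: compactness.** It remains to show $\liminf_N\kappa_N>\Sigma_{\min}$ for $\kappa_N=\inf_A\inf_{\psi\in\Psi_A}N^{-d}\bigl(\frac12\mathcal E(\psi)-\xi|U(A)|\bigr)$. Suppose not. Along a subsequence there are $A_N$, $\psi_N\in\Psi_{A_N}$, $U_N=U(A_N)$ with $\lim N^{-d}(\frac12\mathcal E(\psi_N)-\xi|U_N|)\le\Sigma_{\min}$. In particular $\mathcal E(\psi_N)\le CN^d$.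

*Interpolation.* For $f$ on $\bar\Gamma_N$ let $F$ be its multilinear interpolation on the mesh of size $1/N$ in $D$. On a cell, $\partial_iF$ is a convex combination of $N$ times the differences of $f$ along the $2^{d-1}$ parallel edges, and each weight has integral $2^{-(d-1)}N^{-d}$ over the cell. By Jensen, and since each edge lies in at most $2^{d-1}$ cells,
$$\int_D|\nabla F|^2\le N^{2-d}\,\mathcal E(f).\tag{4.4}$$

Let $h_N$ be the interpolation of $\psi_N/N$, so $\int_D|\nabla h_N|^2\le N^{-d}\mathcal E(\psi_N)\le C$. Let $\tilde h_N$ be the step function with value $\psi_N(x)/N$ on the cell with lower corner $x/N$. On the space of multilinear functions on a unit cell modulo constants all norms are equivalent, so after scaling $\|\tilde h_N-h_N\|_{L^2}\le\frac CN\|\nabla h_N\|_{L^2}\to0$. Identify $U_N$ with the union of the cells with lower corners $x/N$, $x\in U_N$. Along a further subsequence $h_N\rightharpoonup h$ in $H^1$, $h_N,\tilde h_N\to h$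 in $L^2$, $h=a,b$ on the faces, and $1_{U_N}\rightharpoonup\chi$ weak-$*$ in $L^\infty(D)$, $0\le\chi\le1$.

*$\chi$ lives on $\{h=0\}$.* Every box $B\subset U_N$ contains a zero of $\psi_N$. Following a path inside $B$ of at most $d(L+1)$ edges, $\psi_N(x)^2\le d(L+1)\mathcal E_B(\psi_N)$ for $x\in B$, where $\mathcal E_B$ is the energy of edges inside $B$. Hence
$$\sum_{x\in U_N}\psi_N(x)^2\le d(L+1)^{d+1}\mathcal E(\psi_N)=O\bigl(N^{d+\frac{d+1}{d+2}}\bigr)=o(N^{d+2}),$$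
i.e. $\int1_{U_N}\tilde h_N^2\to0$. As $\tilde h_N^2\to h^2$ in $L^1$, $\int\chi h^2=0$. So $\chi=0$ a.e. on $\{h\ne0\}$ and $\lim N^{-d}|U_N|=\int\chi\le|\{h=0\}|$.

*Contradiction.* By lower semicontinuity
$$\Sigma(h)\le\liminf\tfrac12\int_D|\nabla h_N|^2-\xi\int\chi\le\lim N^{-d}\bigl(\tfrac12\mathcal E(\psi_N)-\xi|U_N|\bigr)\le\Sigma_{\min}.$$
So $h\in\mathcal M$. But $D_N(\psi_N,h')\to\|h-h'\|_{L^1}$ for $h'\in\mathcal M$, so $\|h-h'\|_{L^1}\ge\frac\delta2$ for every $h'\in\mathcal M$, including $h'=h$. This is a contradiction. $\square$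

Here the volume-order approach stops. Both $\hat h$ and $\bar h$ have rate exactly $\Sigma_{\min}$, and the errors $e^{o(N^d)}$ in (4.1) hide whatever distinguishes them. We must work at the order $N^{d-1}$ of a surface.

## 5. The mass near the straight profile

Near $\bar h$ no such precision is needed: being close to $\bar h$ means having few zeros, and zeros are then expensive.

**Proposition 4.** ($d\ge1$.) There is $\delta_0=\delta_0(d,\varepsilon,a,b)>0$ with
$$\mu_N\bigl(D_N(\phi,\bar h)\le\delta_0\bigr)\le(1+o(1))\,\frac{Z_N^{aN,bN}}{Z_N^{aN,bN,\varepsilon}}.$$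

**Step 1: few zeros.** Let $a_0=\min(a,b)$. Each zero of $\phi$ contributes at least $N^{-d}a_0$ to $D_N(\phi,\bar h)$. So on the event $|A|\le s_0N^d$ with $s_0=\delta_0/a_0$. By (2.2) and (2.3) the left side times $Z_N^{aN,bN,\varepsilon}/Z_N^{aN,bN}$ is at most $\sum_{|A|\le s_0N^d}w_\Gamma(A)e^{-\frac12(C_A-C_\emptyset)}$.

**Step 2: the cost of $|A|$ zeros.** Let $\mathsf m(x)=\frac{(N-x_1)aN+x_1bN}N=(N-x_1)a+x_1b\ge a_0N$, the minimizer for $A=\emptyset$. It is harmonic, so writing competitors for $C_A$ as $\mathsf m-f$ gives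
$$C_A-C_\emptyset=\min\{\mathcal E(f):f=\mathsf m\text{ on }A,\ f=0\text{ on the faces}\}.$$
Let $F$ be the multilinear interpolation of such an $f$, and let $p=\frac{2d}{d-2}$ if $d\ge3$, $p=4$ if $d=2$, $p=\infty$ if $d=1$. As $F=0$ on $\{t_1=0\}$, the Sobolev and Poincaré inequalities on $D$ give $\|F\|_{L^p}^2\le C\int_D|\nabla F|^2$. Equivalence of norms for multilinear functions on a cell gives $N^{-d}\sum_x|f_x|^p\le C\|F\|_p^p$ (sup norms if $p=\infty$). With $f\ge a_0N$ on $A$ and (4.4), for $A\ne\emptyset$,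
$$(a_0N)^2\Bigl(\frac{|A|}{N^d}\Bigr)^{2/p}\le CN^{2-d}\mathcal E(f),\qquad\text{i.e.}\qquad\tfrac12(C_A-C_\emptyset)\ge c_1N^d\Bigl(\frac{|A|}{N^d}\Bigr)^{2/p}.$$

**Step 3: sum.** Use $w_\Gamma(A)\le\varsigma^{|A|}$, $\varsigma_+=\max(1,\varsigma)$, $\binom{|\Gamma|}k\le(eN^d/k)^k$ and $s=k/N^d$. The sum in Step 1 is at most
$$1+\sum_{1\le k\le s_0N^d}\exp\Bigl(N^d\bigl[s\log\tfrac{e\varsigma_+}s-c_1s^{2/p}\bigr]\Bigr).$$
Since $2/p<1$, for $s_0$ small the bracket is at most $-\frac12c_1s^{2/p}\le-\frac12c_1N^{-2d/p}$. So the sum over $k$ is at most $N^d\exp(-\frac12c_1N^{d(1-2/p)})$. The power $d(1-2/p)$ is $2$ if $d\ge3$ and $1$ if $d\le2$, so this tends to $0$. $\square$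

**Part 1 of Theorem 1 implies part 2.** For $0<\delta'\le\delta_0$,
$$\mu_N(D_N(\phi,\hat h)>\delta')\le\mu_N(D_N(\phi,\bar h)\le\delta_0)+\mu_N\bigl(D_N(\phi,\hat h)>\delta',\,D_N(\phi,\bar h)>\delta'\bigr).$$
The last term is at most $e^{-cN^d}$ by Proposition 3. Given part 1, Proposition 4 bounds the first term by $2e^{-\frac12c_*N^{d-1}}$ for $d\ge2$ and $N$ large, and by $CN^{-1/2}$ for $d=1$. The comparison of $D_N$ with the $L^1$ norm in Section 1 gives part 2 with the stated rates. For $d=1$, Proposition 2 is part 1, so **the theorem is proved for $d=1$**. What remains is part 1 for $d\ge2$.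

## 6. A slab and two walls

Let $d\ge2$, and
$$n_1=\lfloor aN/u\rfloor,\quad n_2=\lfloor bN/u\rfloor,\quad S=\{n_1\le x_1\le N-n_2\},\quad m=N-n_1-n_2+1 .$$
$S$ is the region where $\hat h$ vanishes. It has $m$ columns, and $m\to\infty$ because $a+b<u$.

**Definition 7 (random pinned set).** $P_{Q,S}$ is the probability law on $\{A\subset S\}$ proportional to $w_Q$.

*Example.* If $S=\{x\}$ then $P_{Q,S}(A=\{x\})=\frac{w}{1+w}$ with $w=\varepsilon(2\pi G_Q(x,x))^{-1/2}$.

The idea is to keep only $A\subset S$ in (2.2) and to apply Jensen's inequality under $P_{\Gamma,S}$: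
$$\frac{Z_N^{aN,bN,\varepsilon}}{Z_N^{aN,bN}}\ge e^{\frac12C_\emptyset}\sum_{A\subset S}w_\Gamma(A)e^{-\frac12C_A}\ge\rho_\Gamma(S)\exp\Bigl(\tfrac12C_\emptyset-\tfrac12E_{P_{\Gamma,S}}C_A\Bigr).\tag{6.1}$$
Two surface effects compete. The free energy $\log\rho_\Gamma(S)$ is $mV\xi$ minus a cost $\bar qV$. The random set $A$ does not fill the first column of $S$, so the two walls of the profile reach some distance into $S$. This is a gain: the wall energy decreases by $\xi V$ for each column of extra length, because $aN/u$ is the optimal wall length. We must show that the gain exceeds the cost, for every $\varepsilon$.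

### 6.1 Trading random pinned sites for a uniform mass

Put $\hat p=\varsigma/(1+\varsigma)$. By (2.1), $P_{Q,S}(x\in A\mid A\setminus x)\le\hat p$. Reveal the sites one at a time: each conditional probability, given the sites already revealed, is at most $\hat p$. Comparing with independent uniform variables, $P_{Q,S}$ is *stochastically dominated* by the Bernoulli($\hat p$) product law $\mathrm{Ber}$ on $S$, i.e. $E_{P_{Q,S}}F\le E_{\mathrm{Ber}}F$ for every increasing $F$. Set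
$$M:=\frac{2d\hat p}{1-\hat p}=2d\varsigma .$$
For example, $\varsigma=1$ gives $\hat p=\frac12$ and $M=2d$. For $s\ge\frac1{2d}$ we have $\hat p\le2d\hat ps=Ms(1-\hat p)$, which rearranges to
$$\frac{\hat p}s\le\frac M{1+Ms}\qquad(s\ge\tfrac1{2d}).\tag{6.2}$$

**Definition 8 (interaction).** For disjoint $L,R\subset Q$ and $\kappa:Q\to[0,\infty]$ supported on $L\cup R$, with $\kappa_L=\kappa1_L$, $\kappa_R=\kappa1_R$, let $J(\kappa)=\log\dfrac{Z_Q^\kappa Z_Q}{Z_Q^{\kappa_L}Z_Q^{\kappa_R}}$. For $A\subset L\cup R$ the powers of $\varepsilon$ cancel, and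
$$J_{L,R}(A):=J(\infty1_A)=\log\frac{w_Q(A)}{w_Q(A\cap L)\,w_Q(A\cap R)} .$$

*Example.* $d=1$, $Q=\{1,2\}$, $L=\{1\}$, $R=\{2\}$: $\det(-\Delta_Q)=3$, $w_Q(\{1\})=w_Q(\{2\})=\varepsilon(2\pi)^{-1/2}\sqrt{3/2}$, $w_Q(\{1,2\})=\varepsilon^2\sqrt3/(2\pi)$, so $J_{L,R}(\{1,2\})=\log(2/\sqrt3)>0$. Pinned sites attract.

**Lemma 5 (mass replacement).** (i) $J_{L,R}$ is increasing in $A$, and $E_{\mathrm{Ber}}J_{L,R}(A)\le J(M1_{L\cup R})$. (ii) Let $c(\kappa)=\min\{\mathcal E(f)+\sum\kappa f^2\}$ with fixed boundary data ($\kappa_x=\infty$ forces $f_x=0$). Then $E_{\mathrm{Ber}}c(\infty1_A)\le c(M1_S)$ for Bernoulli($\hat p$) $A\subset S$.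

*Proof.* (i) Let $x\in L$, $\kappa_x=0$, $\alpha=G^{\kappa_L}(x,x)\ge\beta=G^\kappa(x,x)\ge\frac1{2d}$. By (F1), setting $\kappa_x=\infty$ increases $J$ by $\frac12\log(\alpha/\beta)\ge0$, which gives monotonicity, and setting $\kappa_x=M$ increases it by $\frac12\log\frac{1+M\alpha}{1+M\beta}$. By (6.2) the function $s\mapsto\log(1+Ms)-\hat p\log s$ is nondecreasing on $[\frac1{2d},\infty)$. Hence
$$\hat pJ(\kappa_x{=}\infty)+(1-\hat p)J(\kappa_x{=}0)\le J(\kappa_x{=}M).$$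
The same holds for $x\in R$. Replace the independent sites one at a time; the other $\kappa$'s are $0$, $M$ or $\infty$.

(ii) Let $\kappa_x=0$, let $h$ be the value at $x$ of the minimizer and $G=G^\kappa(x,x)$. By (F1), the minimal energy given the value $v$ at $x$ is $c(\kappa)+(v-h)^2/G$. So setting $\kappa_x=\infty$ adds $h^2/G$, and setting $\kappa_x=M$ adds $\min_v\{(v-h)^2/G+Mv^2\}=h^2M/(1+MG)$. By (6.2), $\hat p\,h^2/G\le h^2M/(1+MG)$. Replace the sites one at a time. $\square$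

### 6.2 Chains and the constant $\bar q$

Let $\theta>0$, and let $T_n(\theta)$ be the $n\times n$ tridiagonal matrix with diagonal $2\cosh\theta$ and off-diagonal entries $-1$. Its determinants satisfy $\mathsf D_{n+1}=2\cosh\theta\,\mathsf D_n-\mathsf D_{n-1}$, so $\mathsf D_n=\sinh((n+1)\theta)/\sinh\theta$ and the corner entries of the inverse are
$$(T_n^{-1})_{11}=(T_n^{-1})_{nn}=\sigma_n(\theta):=\frac{\sinh n\theta}{\sinh(n+1)\theta},\qquad\sigma_1=\frac1{2\cosh\theta},\quad\sigma_{n+1}=\frac1{2\cosh\theta-\sigma_n}.$$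
By induction on this recursion, $\sigma_n(\theta)$ increases in $n$, to $e^{-\theta}$, and decreases in $\theta$.

**Definition 9 (slab constant).** For $k\in[-\pi,\pi]^{d-1}$ let $\lambda=\sum_i(2-2\cos k_i)$, $2\cosh\theta=2+\lambda$, $2\cosh\theta'=2+\lambda+M$ ($\theta,\theta'\ge0$), and
$$\bar q=\frac12\int\frac{dk}{(2\pi)^{d-1}}\log r,\qquad r=\frac{(1-e^{-\theta-\theta'})^2}{(1-e^{-2\theta})(1-e^{-2\theta'})}=\frac{\sinh^2\frac{\theta+\theta'}2}{\sinh\theta\,\sinh\theta'} .$$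

*Example.* Let $d=2$, $M=4$, $k=\pi$. Then $\lambda=4$, $\cosh\theta=3$, $\cosh\theta'=5$, $\sinh\theta\sinh\theta'=\sqrt8\sqrt{24}=8\sqrt3$, $\sinh^2\frac{\theta+\theta'}2=\frac12(15+8\sqrt3-1)=7+4\sqrt3$, so $r=\frac12+\frac7{8\sqrt3}\approx1.005$.

### 6.3 The free energy of the slab

**Lemma 6 (slab estimate).** Let $S\subset\Gamma_N$ consist of $m$ consecutive columns $\{x_1=n_1,\dots,n_1+m-1\}$. Then
$$\log\rho_{\Gamma_N}(S)\ge V(m\xi-\bar q_m)-CN^{d-2},$$
where $C=C(d)$ and $\bar q_m$ depends only on $m,d,\varepsilon$, with $\bar q_m\to\bar q$ as $m\to\infty$.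

Let $Q_{n,\ell}=\{1,\dots,n-1\}\times\{1,\dots,\ell\}^{d-1}$ with zero boundary values. $S$ also denotes the same columns in $Q_{N,\ell}$.

**Step 1: from the torus to long Dirichlet boxes.** The aim is
$$\log\rho_{\Gamma_N}(S)\ge V\limsup_\ell\ell^{-(d-1)}\log\rho_{Q_{N,\ell}}(S)-CN^{d-2}.\tag{6.3}$$

*(1a) Pinned partition function, by a transfer operator.* Single out one transverse direction. Let $W$ be the layer, the product of $\{1,\dots,N-1\}$ and the other transverse factors, each a cycle $\mathbb T_N$ or a Dirichlet segment. Let $H_W$ be one half of the sum of squared differences over edges in the layer, including its Dirichlet edges; it is positive definite because of direction 1. Put $\nu(d\zeta)=\prod_{w\in W}(d\zeta_w+\varepsilon1_{w\in S}\delta_0(d\zeta_w))$, the same for every layer since $S$ is a union of columns, and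
$$K(\zeta,\zeta')=e^{-\frac12H_W(\zeta)-\frac12H_W(\zeta')-\frac12|\zeta-\zeta'|^2}.$$
On $L^2(\nu)$, $K$ is symmetric and Hilbert–Schmidt, because $\iint K^2d\nu\,d\nu\le(\int e^{-H_W}d\nu)^2<\infty$. It is positive semidefinite: with $X$ a standard Gaussian vector, $e^{-\frac12|\zeta-\zeta'|^2}=Ee^{iX\cdot(\zeta-\zeta')}$, so $\langle f,Kf\rangle=E\bigl|\int fe^{-\frac12H_W}e^{iX\cdot\zeta}d\nu\bigr|^2\ge0$, where $fe^{-\frac12H_W}\in L^1(\nu)$ by Cauchy–Schwarz. If this direction is a cycle of length $N\ge3$, the partition function is $\mathrm{Tr}\,K^N\ge\|K\|^N$, as all eigenvalues are $\ge0$. If it is a Dirichlet segment of length $\ell$, the partition function is $\langle v,K^{\ell-1}v\rangle\le\|K\|^{\ell-1}\|v\|^2$ with $v=e^{-\frac12H_W-\frac12|\zeta|^2}\in L^2(\nu)$. Thus $\log Z_N^{\mathrm{per}}\ge N\limsup_\ell\ell^{-1}\log Z_\ell^{\mathrm{seg}}$. Apply this to directions $2,\dots,d$ in turn: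
$$\log Z^S_{\Gamma_N}\ge V\limsup_{\ell_2}\ell_2^{-1}\cdots\limsup_{\ell_d}\ell_d^{-1}\log Z^S(\ell_2,\dots,\ell_d).$$
Restrict to multiples $\ell_i=k_i\ell$; by (F2), $Z^S(k_2\ell,\dots,k_d\ell)\ge(Z^S_{Q_{N,\ell}})^{k_2\cdots k_d}$. So $\log Z^S_{\Gamma_N}\ge V\sup_\ell\ell^{-(d-1)}\log Z^S_{Q_{N,\ell}}$.

*(1b) Free partition function, by Fourier sums.* Let $\lambda_j=2-2\cos(\pi j/N)$, $1\le j\le N-1$. Then $\log\det(-\Delta_{\Gamma_N})=\sum_j\sum_k\log(\lambda_j+\lambda(k))$ with $k\in(\frac{2\pi}N\mathbb Z_N)^{d-1}$, while by Riemann sums of continuous functions $\ell^{-(d-1)}\log\det(-\Delta_{Q_{N,\ell}})\to\sum_j\int\frac{dk}{(2\pi)^{d-1}}\log(\lambda_j+\lambda(k))$. We use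
$$\prod_{\kappa\in\frac{2\pi}N\mathbb Z_N}(2\cosh\eta-2\cos\kappa)=2\cosh N\eta-2=e^{N\eta}(1-e^{-N\eta})^2,\qquad\int_{-\pi}^\pi\frac{d\kappa}{2\pi}\log(2\cosh\eta-2\cos\kappa)=\eta .$$
So replacing one sum over $k_i$ by $N\int\frac{dk_i}{2\pi}$ changes the inner expression by $2|\log(1-e^{-N\eta})|$, where $2\cosh\eta\ge2+\lambda_j$. Then $\sinh\frac\eta2\ge\sin\frac{\pi j}{2N}\ge\frac jN$, and since $\mathrm{asinh}$ is concave on $[0,1]$, $\eta\ge2\,\mathrm{asinh}(1)\frac jN\ge\frac jN$. So each of the $d-1$ replacements changes the total by at most $2N^{d-2}\sum_{j\ge1}|\log(1-e^{-j})|$. Hence $|\log Z_{\Gamma_N}-V\lim_\ell\ell^{-(d-1)}\log Z_{Q_{N,\ell}}|\le CN^{d-2}$. Subtracting this from (1a) gives (6.3).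

**Step 2: cutting a long box into slabs.** The aim is $\limsup_\ell\ell^{-(d-1)}\log\rho_{Q_{N,\ell}}(S)\ge m\xi-\bar q_m$.

*(2a) Jensen and telescoping.* Let $n=Km+1$, $Q=Q_{n,\ell}$, $S_i=\{(i-1)m<x_1\le im\}$, $L_i=S_1\cup\dots\cup S_i$, $R_i=Q\setminus L_i$. Since $\log\frac{w_Q(A)}{\prod_iw_Q(A\cap S_i)}=\sum_{i=1}^{K-1}J_{L_i,R_i}(A\cap L_{i+1})\le\sum_iJ_{L_i,R_i}(A)$ by monotonicity,
$$\frac{\prod_{i=1}^K\rho_Q(S_i)}{\rho_Q(Q)}=E_{P_{Q,Q}}\Bigl[\frac{\prod_iw_Q(A\cap S_i)}{w_Q(A)}\Bigr]\ge\exp\Bigl(-\sum_{i=1}^{K-1}E_{P_{Q,Q}}J_{L_i,R_i}(A)\Bigr).$$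
By domination and Lemma 5(i),
$$E_{P_{Q,Q}}J_{L_i,R_i}\le J(M1_Q)=\frac12\log\frac{\det(-\Delta+M1_{L_i})\det(-\Delta+M1_{R_i})}{\det(-\Delta)\det(-\Delta+M)} .$$

*(2b) Diagonalize transversally.* The transverse eigenvalues are $\lambda=\lambda(k)$, $k\in\{\frac{\pi p}{\ell+1}:p=1,\dots,\ell\}^{d-1}$. For each $\lambda$ we have chains split after site $j=im$. A tridiagonal matrix with blocks $T_L,T_R$ has, by Schur's complement, determinant $\det T_L\det T_R(1-\alpha\beta)$ with $\alpha=(T_L^{-1})_{jj}$, $\beta=(T_R^{-1})_{j+1,j+1}$. The factors $\det T_L,\det T_R$ (with and without mass) cancel, and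
$$J(M1_Q)=\frac12\sum_\lambda\log\frac{(1-\alpha\beta')(1-\alpha'\beta)}{(1-\alpha\beta)(1-\alpha'\beta')},$$
with $\alpha=\sigma_j(\theta)$, $\alpha'=\sigma_j(\theta')$, $\beta=\sigma_{n-1-j}(\theta)$, $\beta'=\sigma_{n-1-j}(\theta')$. Here $\alpha\ge\alpha'$, $\beta\ge\beta'$. Since $x\mapsto x/(1-\alpha x)$ is increasing, the $\alpha$-derivative $-\frac{\beta'}{1-\alpha\beta'}+\frac\beta{1-\alpha\beta}$ is $\ge0$. In the same way each summand is nondecreasing in $\beta$ and nonincreasing in $\alpha',\beta'$ as long as these orderings hold. Raise $\alpha,\beta$ to $e^{-\theta}$, then lower $\alpha',\beta'$ to $\sigma_m(\theta')$; this is allowed because $j,n-1-j\ge m$, and it preserves the orderings. Hence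
$$J(M1_Q)\le\frac12\sum_\lambda\log r_m(\lambda),\qquad r_m=\frac{(1-e^{-\theta}\sigma_m(\theta'))^2}{(1-e^{-2\theta})(1-\sigma_m(\theta')^2)}\ge1 .$$

*(2c) The limit $\ell\to\infty$.* Let $2\cosh\theta_0'=2+M$. As $\sigma_m(\theta')\le e^{-\theta'}\le e^{-\theta_0'}$, and $1-e^{-2\theta}\ge c|k|$ because $2\sinh\frac\theta2=\sqrt\lambda\ge\frac2\pi|k|$, we have $0\le\log r_m\le\Phi(k):=C_M+\log^+(1/|k|)$ with $C_M$ independent of $m$. The function $\log r_m$ is continuous away from $k=0$. As $\Phi$ is nonincreasing in each $k_i\ge0$, its value at a grid point is at most its average over the cell $\prod_i(k_i-\frac\pi{\ell+1},k_i]$. So the part $|k|<\eta$ contributes at most $C\int_{|k|<\eta}\Phi$ to $\ell^{-(d-1)}\sum_\lambda\log r_m$, uniformly in $\ell$. Hence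
$$\ell^{-(d-1)}\,\tfrac12\sum_\lambda\log r_m\to\bar q_m:=\frac12\int\frac{dk}{(2\pi)^{d-1}}\log r_m .$$
As $\sigma_m(\theta')\to e^{-\theta'}$, dominated convergence gives $\bar q_m\to\bar q$.

*(2d) Compare the slabs with $S$.* For all but at most $c_N$ indices $i$ ($c_N$ independent of $K,\ell$), the translate of $Q_{N,\ell}$ carrying $S$ to $S_i$ lies in $Q$, so $\rho_Q(S_i)\le\rho_{Q_{N,\ell}}(S)$ by (F2). For the others $\log\rho_Q(S_i)\le m\ell^{d-1}\log(1+\varsigma)$. As $\log\rho\ge0$,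
$$K\log\rho_{Q_{N,\ell}}(S)+c_Nm\ell^{d-1}\log(1+\varsigma)\ge\log\rho_Q(Q)-\tfrac{K-1}2\sum_\lambda\log r_m(\lambda).$$
Divide by $\ell^{d-1}$ and let $\ell\to\infty$ (upper limit on the left); then divide by $K$ and let $K\to\infty$. By (2.4), $\frac1K\lim_\ell\ell^{-(d-1)}\log\rho_{Q_{Km+1,\ell}}(Q_{Km+1,\ell})\to m\xi$. This is the aim of Step 2, and with (6.3) it proves the lemma. $\square$

### 6.4 The walls

Return to $S=\{n_1\le x_1\le N-n_2\}$, and let $m_0=\lfloor(n_1+N-n_2)/2\rfloor$. For $A\subset S$ put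
$$c^L(A)=\min\{\mathcal E(f):f=1\text{ on }\{x_1=0\},\ f=0\text{ on }A\cup\{x_1\ge m_0\}\},$$
and $c^R(A)$ symmetrically, with $f=1$ on $\{x_1=N\}$ and $f=0$ on $A\cup\{x_1\le m_0\}$. If $f^L,f^R$ are the minimizers, then $aNf^L+bNf^R$ is a trial function for $C_A$, and the supports (in $x_1\le m_0-1$ and $x_1\ge m_0+1$) are disjoint and not adjacent. So
$$C_A\le N^2\bigl(a^2c^L(A)+b^2c^R(A)\bigr).\tag{6.4}$$

**Definition 10 (admissible depth).** A real number $\ell_*$, independent of $N$, is admissible if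
$$E_{P_{\Gamma,S}}c^L\le\frac V{n_1+\ell_*-\frac12-o(1)}\qquad\text{and}\qquad E_{P_{\Gamma,S}}c^R\le\frac V{n_2+\ell_*-\frac12-o(1)} .$$

*Example.* $\ell_*=\frac12$ is admissible: $c^L(A)\le c^L(S)=V/n_1$, attained by the linear function, and likewise on the right. This corresponds to a completely pinned first column.

**Lemma 7 (depth from the mass).** $\ell(M):=\frac12\sqrt{1+4/M}$ is admissible.

*Proof.* $c^L$ is increasing in $A$. By domination and Lemma 5(ii), $E_{P_{\Gamma,S}}c^L\le c(M1_S)$, with the boundary data of $c^L$. The minimizer for $c(M1_S)$ is unique, hence invariant under transverse translations, and the problem is one-dimensional. With $n=m_0-n_1\to\infty$, the minimal energy per unit $V$ of column $n_1$ (value $1$, mass $M$) and everything to its right is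
$$\gamma_n=\min\Bigl\{\sum_{i=0}^{n-1}(f_i-f_{i+1})^2+M\sum_{i=0}^{n-1}f_i^2:f_0=1,f_n=0\Bigr\}=M+1-\sigma_{n-1}(\theta_0')\to M+1-e^{-\theta_0'}=e^{\theta_0'}-1 .$$
(The minimum over $f_1,\dots,f_{n-1}$ of $\langle f,T_{n-1}(\theta_0')f\rangle-2f_1$ is $-(T_{n-1}^{-1})_{11}$.) With the $n_1$ edges on the left, $\min_v\{\frac{(1-v)^2}{n_1}+\gamma_nv^2\}=\frac1{n_1+1/\gamma_n}$, so $c(M1_S)=V/(n_1+1/\gamma_n)$. Finally $\frac1{e^{\theta_0'}-1}=\frac12\coth\frac{\theta_0'}2-\frac12$ and $\sinh^2\frac{\theta_0'}2=\frac M4$, so $\frac1{e^{\theta_0'}-1}=\frac12\sqrt{1+4/M}-\frac12=\ell(M)-\frac12$. The right side is symmetric. $\square$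

### 6.5 The balance

**Proposition 8.** If $d\ge2$ and $\ell_*$ is admissible, then
$$\log\frac{Z_N^{aN,bN,\varepsilon}}{Z_N^{aN,bN}}\ge V\bigl[2\xi\ell_*-\bar q-o(1)\bigr].$$

*Proof.* Put $n_i'=n_i+\ell_*-\frac12-o(1)$, the denominators in Definition 10. By (6.4), $\frac12E_{P_{\Gamma,S}}C_A\le V\bigl(\frac{a^2N^2}{2n_1'}+\frac{b^2N^2}{2n_2'}\bigr)$. The function $y\mapsto\frac{a^2N^2}{2y}+\xi y$ has its minimum $uaN$ at $y=aN/u$, with second derivative $O(1/N)$ nearby, and $n_1'-aN/u=O(1)$. So $\frac{a^2N^2}{2n_1'}\le uaN-\xi n_1'+O(1/N)$, and similarly for $b$. With Lemma 6, the logarithm of $\rho_\Gamma(S)e^{-\frac12EC_A}$ is at least $V$ times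
$$\xi(N-n_1-n_2+1)-\bar q-u(a+b)N+\xi(n_1'+n_2')-o(1)=N(\xi-u(a+b))+2\xi\ell_*-\bar q-o(1).$$
Add $\frac12C_\emptyset=\frac12(a-b)^2NV$ according to (6.1). By (1.1) the terms of order $N$ cancel. $\square$

So part 1 of Theorem 1 for $d\ge2$ follows from

**Proposition 9.** For every $d\ge2$, $\varepsilon>0$ there is an admissible $\ell_*$ with $c_*:=2\xi\ell_*-\bar q>0$.

The proof fills the remaining sections. None of $\xi,M,\bar q$ depends on $a,b$, and neither will $\ell_*$; so $c_*=c_*(d,\varepsilon)$.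

## 7. The sign of the surface constant for $d\ge3$

**A formula for $r$.** Let $P=\sinh\theta\sinh\theta'=\frac12(\cosh(\theta+\theta')-\cosh(\theta'-\theta))$. Since $\sinh^2\frac{\theta+\theta'}2=\frac12(\cosh(\theta+\theta')-1)$, we get $r-1=\sinh^2\frac{\theta'-\theta}2/P$. Also $\sinh\frac{\theta'+\theta}2\sinh\frac{\theta'-\theta}2=\frac12(\cosh\theta'-\cosh\theta)=\frac M4$. So $r(r-1)=\frac{M^2}{16P^2}$ and
$$r=\tfrac12\Bigl(1+\sqrt{1+\tfrac{M^2}{4P^2}}\Bigr),\quad\sinh\theta=\tfrac12\sqrt{\lambda(\lambda+4)},\quad\sinh\theta'=\tfrac12\sqrt{(\lambda+M)(\lambda+M+4)} .\tag{7.1}$$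
In particular $r$ is decreasing in $P$.

**Lemma 10.** Let $G_s=\int_{[-\pi,\pi]^d}\frac{dk}{(2\pi)^d}\frac1{s+\sum_i(2-2\cos k_i)}$, the diagonal Green function of $-\Delta+s$ on $\mathbb Z^d$. For $\mu\ge0$ (with $\mu>0$ if $d=2$),
$$\xi\ge\log\Bigl(1+\frac\varepsilon{\sqrt{2\pi G_\mu}}\Bigr)-\frac12\int_0^\mu G_s\,ds.\tag{7.2}$$

*Proof.* Let $Q$ be a cube. A mass only decreases partition functions, so $Z_Q^\varepsilon\ge\sum_A\varepsilon^{|A|}Z^\mu_{Q\setminus A}$. Removing the sites of $A$ one at a time, and using that every massive Green function on a subset of $Q$ satisfies $G^\mu(x,x)\le G_\mu$ (by the variational formula in (F1) for $\mu>0$, and by $\mu\downarrow0$ for $\mu=0$, $d\ge3$), $Z^\mu_{Q\setminus A}\ge Z_Q^\mu(2\pi G_\mu)^{-|A|/2}$. Hence $Z_Q^\varepsilon\ge Z_Q^\mu(1+\varepsilon(2\pi G_\mu)^{-1/2})^{|Q|}$. Also $\log\frac{Z_Q^\mu}{Z_Q}=-\frac12\int_0^\mu\mathrm{tr}(-\Delta_Q+s)^{-1}ds\ge-\frac{|Q|}2\int_0^\mu G_s\,ds$. Divide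 by $|Q|$ and let $Q$ grow. $\square$

**Proof of Proposition 9 for $d\ge3$.** Take $\ell_*=\ell(M)$. Put $G_d=G_0$, $g=2dG_d$, $\beta=\frac M{M+4}$, so that $2\ell_*=\beta^{-1/2}$.

**Step 1: bound $\bar q$.** As $\sqrt{1+x^2}\le1+x$, $r\le1+\frac M{4P}$. With $\sinh\theta'\ge\frac12\sqrt{M(M+4)}$, $\log r\le\frac M{4P}\le\frac{\sqrt\beta}{2\sinh\theta}$. From $\int_{-\pi}^\pi\frac{dk_1}{2\pi}\frac1{2\cosh\theta-2\cos k_1}=\frac1{2\sinh\theta}$ we get $\int\frac{dk}{(2\pi)^{d-1}}\frac1{2\sinh\theta}=G_d$. So $\bar q\le\frac12\sqrt\beta\,G_d$, and it suffices that $\xi>\frac12\beta G_d=\frac g{4d}\cdot\frac M{M+4}$.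

**Step 2: bound $\xi$.** Use (7.2) with $\mu=0$. Here $\varepsilon=\frac M{2d}\sqrt{\pi/d}$ and $2\pi G_d=\pi g/d$, so $\frac\varepsilon{\sqrt{2\pi G_d}}=\frac M{2d\sqrt g}$. By $\log(1+t)\ge\frac t{1+t}$, $\xi\ge\frac M{2d\sqrt g+M}$. So we want $4d(M+4)>2dg^{3/2}+gM$. If $g<4$, then $2dg^{3/2}<16d$ and $gM<4dM$, and this holds.

**Step 3: $g<4$.** With $\mathsf f(s)=\frac1\pi\int_0^\pi e^{-s(1-\cos v)}dv$, integrating $e^{-s\sum_i(2-2\cos k_i)}$ over $s$ gives $G_d=\int_0^\infty\mathsf f(2s)^dds$, so $g=d\int_0^\infty\mathsf f(s)^dds=\int_0^\infty\mathsf f(t/d)^ddt$. Now $\mathsf f(t/d)^d$ is the $L^{1/d}$ norm of $e^{-t(1-\cos v)}$ with respect to the probability measure $dv/\pi$ on $[0,\pi]$, so it is nonincreasing in $d$, and $g\le g|_{d=3}$. Using $1-\cos v=2\sin^2\frac v2\ge2v^2/\pi^2$, $\mathsf f(s)\le\min(1,c_0s^{-1/2})$ with $c_0=\frac12\sqrt{\pi/2}$. So $g|_{d=3}\le3\bigl(c_0^2+\int_{c_0^2}^\infty c_0^3s^{-3/2}ds\bigr)=9c_0^2=\frac{9\pi}8<3.54<4$.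 $\square$

## 8. Two dimensions: the logarithm that the mass comparison misses

Let $d=2$. Then $M=4\varsigma=4\varepsilon\sqrt{2/\pi}$ and $\bar q=\frac1{2\pi}\int_0^\pi\log r\,dk$.

**A radial function.** For $R\in\mathbb N$, $R\ge1$, let
$$g_R=\frac14\sum_{j=0}^{R-1}\frac1{2j+1}\ge\frac14\int_0^R\frac{dx}{2x+1}=\frac18\log(2R+1),$$
and let $\omega(0)=0$, $\omega(j+1)-\omega(j)=\frac1{4g_R(2j+1)}$ for $j<R$, $\omega=1$ on $[R,\infty)$; the increments sum to $1$. For example, $R=1$ gives $g_1=\frac14$ and $\omega=1_{j\ge1}$. In $\mathbb Z^2$ there are $4(2j+1)$ edges between the $\ell^\infty$-spheres of radii $j$ and $j+1$. So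
$$\mathcal E(\omega(|\cdot|_\infty))=\sum_{j<R}\frac{4(2j+1)}{16g_R^2(2j+1)^2}=\frac1{g_R},\quad\text{half of it from each direction.}\tag{8.1}$$

**Remark (why $\ell(M)$ does not suffice).** *For $d=2$ and $\varepsilon$ small, $2\xi\ell(M)<\bar q$.* First, $\xi=o(\varepsilon)$ as $\varepsilon\downarrow0$. Let $Q\subset\mathbb Z^2$ be a cube. As a function of $\varepsilon$, $\log\rho_Q(Q)$ vanishes at $\varepsilon=0$ and has derivative $\varepsilon^{-1}E_{P_{Q,Q}}|A|$. By (2.1), $P_{Q,Q}(x\in A)\le E[\varepsilon(2\pi G_{Q\setminus(A\setminus x)}(x,x))^{-1/2}]$. If $\{|y-x|_\infty<R\}$ lies in $Q$ and contains no site of $A\setminus x$, the test function $1-\omega(|\cdot-x|_\infty)$ gives $G\ge g_R$. Otherwise the integrand is at most $\varsigma$. The ball contains a site of $A\setminus x$ with probability at most $(2R-1)^2\hat p\le(2R-1)^2\varsigma$. So, except for a fraction of sites $x$ (those near the boundary) that vanishes as $Q$ grows,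 $P_{Q,Q}(x\in A)\le\varepsilon(2\pi g_R)^{-1/2}+(2R-1)^2\varsigma^2$; at the exceptional sites it is at most $\varsigma$. Integrate in $\varepsilon$ and let $Q$ grow: $\xi\le\varepsilon(2\pi g_R)^{-1/2}+\frac12(2R-1)^2\varsigma^2$. Hence $\limsup_{\varepsilon\to0}\xi/\varepsilon\le(2\pi g_R)^{-1/2}$ for every $R$, and $g_R\to\infty$.

Second, $\bar q\ge c\sqrt M$ if $M\le1$. For $0<k\le\sqrt M$ we have $\lambda\le k^2\le M$, so by (7.1) $P\le\frac14\sqrt{5M}\sqrt{12M}=\frac{\sqrt{60}}4M$, $\frac{M^2}{4P^2}\ge\frac1{15}$ and $r\ge r_*:=\frac12(1+\sqrt{16/15})>1$. So $\bar q\ge\frac{\log r_*}{2\pi}\sqrt M$. On the other hand $2\xi\ell(M)=\xi\sqrt{1+4/M}\le\sqrt5\,\xi M^{-1/2}=o(\sqrt M)$, because $M$ is proportional to $\varepsilon$. This proves the remark.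

So the mass comparison of Lemma 7 is what fails. It replaces a pinned site by a mass that does not know that, in two dimensions, forcing a function to vanish at an isolated site costs only an energy of order $1/\log$. We therefore build the wall by hand, with logarithmic dips at the pinned sites.

**Lemma 11 (depth from logarithmic dips).** Let $d=2$, $R\ge1$, $\kappa=\hat p/g_R$. Then $\ell_*=\frac1{2\sqrt\kappa}-\frac18-R+\frac12$ is admissible.

**Step 1: a random cutoff.** On the cylinder, with $|\cdot|_\infty$ using the distance of $\mathbb T_N$ in direction 2, let $g_A(x)=\min_{y\in A}\omega(|x-y|_\infty)\in[0,1]$, $g_\emptyset\equiv1$. It vanishes on $A$. For an edge $\langle x,x'\rangle$ of $\mathbb Z^2$, as $y$ runs over $\mathbb Z^2$ the pair $(x-y,x'-y)$ runs over all edges of the same direction, so by (8.1) $\sum_y(\omega(|x-y|_\infty)-\omega(|x'-y|_\infty))^2=\frac1{2g_R}$. On the cylinder with $N\ge2R+3$ the sum is at most this.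 Indeed, the sites $y$ at distance less than $R$ from $x$ or $x'$ have second coordinates in a window of at most $2R+2\le N-1$ consecutive positions; within it the values of $\omega$ are those on $\mathbb Z^2$, and for all other $y$ both values are $1$. As $|\min_i\alpha_i-\min_i\beta_i|^2\le\sum_i|\alpha_i-\beta_i|^2$ and $P_{\Gamma,S}(y\in A)\le\hat p$,
$$E\bigl(g_A(x)-g_A(x')\bigr)^2\le\frac{\hat p}{2g_R}=\frac\kappa2\quad\text{for each edge.}\tag{8.2}$$

**Step 2: the trial function.** Let $f=F(x_1)g_A(x)$, where $F$ is linear from $1$ at $0$ to $\tau\in[0,1]$ at $n_1-R$, and then $F=\tau(1-t/T)_+$ with $t=x_1-(n_1-R)\ge0$, $T\in\mathbb N$ fixed. For $N$ large this is a trial function for $c^L(A)$. For $x_1\le n_1-R$ every site of $A$ is at distance at least $R$, so $g_A=1$ and this part has energy $V\frac{(1-\tau)^2}{n_1-R}$.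

**Step 3: the energy for $t\ge0$.** On transverse edges $F$ is constant. On direction-1 edges between $t$ and $t+1$, with $F_{x'}\le F_x$ and $g_A\le1$, writing $F_xg_x-F_{x'}g_{x'}=F_{x'}(g_x-g_{x'})+(F_x-F_{x'})g_x$ gives $(F_xg_x-F_{x'}g_{x'})^2\le2F_{x'}^2(g_x-g_{x'})^2+2(F_x-F_{x'})^2$. Since $\sum_{t=0}^T(1-\frac tT)^2=\frac T3+\frac12+\frac1{6T}$, and the direction-1 sum starts at $t=1$, (8.2) bounds the expected energy per unit $V$ by
$$\tau^2\Bigl[\tfrac\kappa2\bigl(\tfrac T3+\tfrac12+\tfrac1{6T}\bigr)+\kappa\bigl(\tfrac T3-\tfrac12+\tfrac1{6T}\bigr)+\tfrac2T\Bigr]=\tau^2\Bigl[\kappa\bigl(\tfrac T2-\tfrac14+\tfrac1{4T}\bigr)+\tfrac2T\Bigr]\le\tau^2u_0,\quad u_0=\tfrac12\kappa T+\tfrac2T .$$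

**Step 4: optimize.** Minimizing $\frac{(1-\tau)^2}{n_1-R}+\tau^2u_0$ over $\tau$ gives $Ec^L\le V/(n_1-R+1/u_0)$. With $T=\lceil2/\sqrt\kappa\rceil$, $u_0\le2\sqrt\kappa+\frac\kappa2$, so $\frac1{u_0}\ge\frac1{2\sqrt\kappa}\cdot\frac1{1+\sqrt\kappa/4}\ge\frac1{2\sqrt\kappa}-\frac18$. The right side is symmetric. $\square$

## 9. Explicit inequalities in two dimensions

Numerically, $3.1915\,\varepsilon<M<3.1916\,\varepsilon$ and $\hat p\le\varsigma\le0.7979\,\varepsilon$. We bound $\bar q$ from above twice, $\xi$ from below, and then distinguish three ranges of $\varepsilon$.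

**Step 1: $\bar q\le\frac{4-\pi}8\sqrt M$.** By (7.1), $\sinh\theta\ge\sqrt\lambda$ and $\sinh\theta'\ge\sqrt{\lambda+M}$. Put $s=\sqrt\lambda=2\sin\frac k2$, $\omega'=\sqrt{s^2+M}$. As $r$ decreases in $P$ and $r_0:=\frac{(s+\omega')^2}{4s\omega'}$ satisfies $r_0(r_0-1)=\frac{(\omega'^2-s^2)^2}{16s^2\omega'^2}=\frac{M^2}{16s^2\omega'^2}$, we have $r\le r_0(s)$. With $dk=ds/\sqrt{1-s^2/4}$, $\bar q\le\frac1{2\pi}\int_0^2\frac{\log r_0(s)}{\sqrt{1-s^2/4}}ds$. The weight is increasing with integral $\pi$, and $\log r_0\ge0$ is decreasing. Chebyshev's integral inequality gives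
$$\bar q\le\frac1{2\pi}\cdot\frac\pi2\int_0^2\log r_0\,ds\le\frac{\sqrt M}4\int_0^\infty\log\frac{(x+\sqrt{1+x^2})^2}{4x\sqrt{1+x^2}}\,dx=\frac{\sqrt M}4\Bigl(2-\frac\pi2\Bigr).$$
For the last integral integrate by parts; the boundary terms vanish, since the logarithm is $O(\log\frac1x)$ at $0$ and $O(x^{-4})$ at $\infty$. This gives $\int_0^\infty\bigl(2-\frac1{1+x^2}-\frac{2x}{\sqrt{1+x^2}}\bigr)dx=2-\frac\pi2$, using $\bigl[2x-2\sqrt{1+x^2}\bigr]_0^\infty=2$.

**Step 2: $\bar q\le\frac18(5\log5-4\log4)<0.313$.** With $X=e^{-\theta}\ge Y=e^{-\theta'}$, $(1-XY)^2\le1-XY\le1-Y^2$. So $r\le\frac1{1-e^{-2\theta}}=\frac12(1+\coth\theta)\le1+\frac1{2\sinh\theta}\le1+\frac\pi{4k}$ for $0<k\le\pi$, as $\sinh\theta\ge2\sin\frac k2\ge\frac{2k}\pi$. Hence $\bar q\le\frac1{2\pi}\int_0^\pi\log(1+\frac\pi{4k})dk=\frac18\int_0^4\log(1+\frac1y)dy=\frac18\bigl[(1+y)\log(1+y)-y\log y\bigr]_0^4$.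

**Step 3: the Green function.** For $\mu>0$,
$$2\pi G_\mu\le\tfrac12\log\tfrac{32}\mu+\tfrac\mu{16},\qquad\tfrac12\int_0^\mu G_s\,ds\le\tfrac\mu{8\pi}\bigl(\log\tfrac{32}\mu+1+\tfrac\mu{16}\bigr).\tag{9.1}$$
Integrating out one momentum and substituting $\lambda=s^2$ as in Step 1, with $\lambda+\mu+4\ge s^2+4$,
$$G_\mu=\frac1\pi\int_0^\pi\frac{dk}{\sqrt{(\lambda+\mu)(\lambda+\mu+4)}}\le\frac1{2\pi}\int_0^2\frac{ds}{\sqrt{1-s^4/16}\sqrt{s^2+\mu}}\le\frac1{2\pi}\Bigl[\mathrm{asinh}\tfrac2{\sqrt\mu}+\int_0^2\bigl((1-\tfrac{s^4}{16})^{-1/2}-1\bigr)\tfrac{ds}s\Bigr].$$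
With $y=s^4/16$ and then $z=\sqrt{1-y}$, the last integral is $\frac14\int_0^1((1-y)^{-1/2}-1)\frac{dy}y=\frac14\int_0^1\frac{2\,dz}{1+z}=\frac12\log2$. Also $\mathrm{asinh}X\le\log(2X+\frac1{2X})\le\log2X+\frac1{4X^2}$; at $X=2/\sqrt\mu$ this is $\log\frac4{\sqrt\mu}+\frac\mu{16}$. The first bound follows, and integrating it gives the second.

**Step 4: a lower bound for $\xi$.** Write $\varepsilon=32x^{3/2}e^{-2x}$ with $x\ge2.5$. This is decreasing in $x$, onto $(0,\varepsilon_1]$ with $\varepsilon_1=32(2.5)^{3/2}e^{-5}\approx0.8523$. Use (7.2) with $\mu=32e^{-2x}=\varepsilon x^{-3/2}$, so $\frac12\log\frac{32}\mu=x$ and $\frac\mu{16}=2e^{-2x}$. With $E=\varepsilon(x+2e^{-2x})^{-1/2}$,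
$$\xi\ge\log(1+E)-\tfrac\mu{8\pi}(2x+1+2e^{-2x}).\tag{9.2}$$
Now $\log(1+E)\ge E(1-\frac E2)$, $E\ge\varepsilon x^{-1/2}(1-\frac{e^{-2x}}x)$ and $\frac E2\le\frac12\varepsilon x^{-1/2}=16xe^{-2x}<1$. Hence
$$\frac\xi\varepsilon\ge\frac{B(x)}{\sqrt x},\qquad B(x)=\bigl(1-16xe^{-2x}\bigr)\Bigl(1-\frac{e^{-2x}}x\Bigr)-\frac1{4\pi}\Bigl(1+\frac{\frac12+e^{-2x}}x\Bigr).\tag{9.3}$$
On $x\ge2.5$ both factors of the product are positive and increasing and the subtracted term is decreasing, so $B$ is increasing. Moreover $B(2.5)\ge0.7304\cdot0.997-0.0958>0.63$ and $B(5)\ge0.9963-0.0876>0.908$.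

**Step 5: large $\varepsilon$, i.e. $\varepsilon\ge\varepsilon_1$, with $\ell_*=\ell(M)$.** At $\varepsilon=\varepsilon_1$ ($x=2.5$, $\mu\approx0.2156$): $E\ge0.5375$, $\log(1+E)\ge0.430$, and the subtracted term in (9.2) is at most $0.0517$. So $\xi\ge0.378$ there, and $\xi$ is nondecreasing in $\varepsilon$. As $2\ell(M)>1$, Step 2 gives $2\xi\ell_*>0.378>0.313>\bar q$.

**Step 6: intermediate $\varepsilon$, i.e. $2.5\le x\le27$, with $\ell_*=\ell(M)$.** Here $2\ell_*\ge2/\sqrt M$. By Step 1 it suffices that $\xi>\frac{4-\pi}{16}M$, and $\frac{4-\pi}{16}M<0.1713\,\varepsilon$. By (9.3), $\xi/\varepsilon\ge0.63/\sqrt5>0.28$ for $2.5\le x\le5$, and $\xi/\varepsilon\ge0.908/\sqrt{27}>0.1747$ for $5\le x\le27$.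

**Step 7: small $\varepsilon$, i.e. $x\ge27$, with Lemma 11.** By (9.3), $\xi\ge0.9\,\varepsilon x^{-1/2}$. Take $R=\lfloor e^{2x/3}\rfloor$, which depends on $\varepsilon$ but not on $N$. Then $2R+1\ge e^{2x/3}$, $g_R\ge\frac18\log(2R+1)\ge\frac x{12}$, $\kappa\le12\cdot0.7979\,\varepsilon/x\le9.58\,\varepsilon/x$, and
$$\ell_*\ge\frac1{2\sqrt\kappa}-R\ge0.161\sqrt{x/\varepsilon}-R .$$
The term $R$ is negligible: $R\sqrt{\varepsilon/x}\le e^{2x/3}\sqrt{32}\,x^{1/4}e^{-x}=\sqrt{32}\,x^{1/4}e^{-x/3}$, which is decreasing for $x\ge27$ and at most $0.002$ at $x=27$. So the lower bound for $\ell_*$ is positive and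
$$2\xi\ell_*\ge1.8\,\varepsilon x^{-1/2}\bigl(0.161\sqrt{x/\varepsilon}-R\bigr)\ge\sqrt\varepsilon\,\bigl(0.289-1.8R\sqrt{\varepsilon/x}\bigr)\ge0.28\sqrt\varepsilon .$$
By Step 1, $\bar q\le\frac{4-\pi}8\sqrt{3.1916\,\varepsilon}<0.192\sqrt\varepsilon$. So $2\xi\ell_*>\bar q$.

The three ranges cover all $\varepsilon>0$, so Proposition 9 holds for $d=2$, and by Section 7 for all $d\ge2$. With Proposition 8,
$$\frac{Z_N^{aN,bN,\varepsilon}}{Z_N^{aN,bN}}\ge e^{N^{d-1}(c_*-o(1))},\qquad c_*=c_*(d,\varepsilon)>0,$$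
which is part 1 of Theorem 1 for $d\ge2$. By Section 5, part 2 follows: for every $d\ge1$, every $\varepsilon>0$ and all critical $a,b>0$,
$$\lim_{N\to\infty}\mu_N^{aN,bN,\varepsilon}\bigl(\|h^N-\hat h\|_{L^1(D)}\le\delta\bigr)=1\quad\text{for every }\delta>0.\qquad\blacksquare$$
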